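# Bounding $\|G_r\circ f\|$ by $\deg(G_r\circ f)$ over the algebraic closure of a finite field

## 1. Correspondences, the classes $G_r$, and degrees

Throughout, $\mathbf K$ is an algebraic closure of $\mathbf F_p$, $X$ is a smooth projective variety of dimension $n$ over $\mathbf K$, $\ell\ne p$ is a prime, and $H^*(X)=H^*_{\mathrm{et}}(X,\mathbf Q_\ell)$. We ignore Tate twists. For a product, $p_i$ and $p_{ij}$ denote the projections.

**Definition (numerical classes).** Two $n$-cycles on $X\times X$ are numerically equivalent if they have the same intersection number with every $n$-cycle. We write $R=\mathsf N^n(X\times X)_{\mathbf R}$ for the space of $n$-cycles modulo numerical equivalence, tensored with $\mathbf R$. It is finite-dimensional, the intersection pairing on it is perfect, and homological equivalence implies numerical equivalence, because intersection numbers are computed by cup product.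

*Example.* Let $X$ be a curve of genus $g$. Put $h=\{pt\}\times X$, $v=X\times\{pt\}$, and let $\Delta$ be the diagonal. Then
$$h^2=v^2=0,\qquad h\cdot v=\Delta\cdot h=\Delta\cdot v=1,\qquad \Delta^2=2-2g. \tag{1}$$
The Gram matrix of $h,v,\Delta$ has determinant $2g$. So for $g\ge1$ the three classes are independent in $R$. For $g=0$ one has $\Delta=h+v$.

**Definition (correspondences).** An $n$-cycle $a$ on $X\times X$ acts on $H^*(X)$ by $a^*(x)=p_{1*}(\mathrm{cl}(a)\cup p_2^*x)$, and this action preserves degrees. Composition is $b\circ a=p_{13*}(p_{12}^*a\cdot p_{23}^*b)$, and ${}^ta$ is the transpose.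

The projection formula and base change give
$$(b\circ a)^*x=p_{1*}\bigl(a\cdot p_{12*}p_{23}^*(b\cdot p_2^*x)\bigr)=p_{1*}\bigl(a\cdot p_2^*(b^*x)\bigr)=a^*b^*x .$$
Likewise $(b\circ a)\cdot c=a\cdot p_{12*}(p_{23}^*b\cdot p_{13}^*c)$. So if $a\equiv0$ numerically then $b\circ a\equiv 0$, and the same holds in the other variable. Thus composition descends to $R$.

*Example.* For a morphism $g:X\to X$ with graph $\Gamma_g=\{(x,g(x))\}$ we have $\Gamma_g^*=g^*$ and $({}^t\Gamma_g)^*=g_*$. On a curve, $h^*(x)=p_{1*}(p_1^*[pt]\cup p_2^*x)=\bigl(\int x\bigr)[pt]$ is the projection onto $H^2$, and $v^*(x)=p_{1*}p_2^*([pt]\cup x)$ is the projection onto $H^0$.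

We use two textbook facts. First, by Künneth and Poincaré duality, a class $u\in H^{2n}(X\times X)$ is determined by its action $u^*$ on $H^*(X)$, and every degree-preserving endomorphism arises. Second, the trace formula:
$$a\cdot{}^tb=\sum_j(-1)^j\operatorname{tr}(a^*b^*\mid H^j(X)). \tag{2}$$

**Definition (the classes $\Delta_i$ and $G_r$).** For $0\le i\le 2n$, $\Delta_i$ is the cohomological correspondence acting as the projection onto $H^i(X)$. For $r>0$, $G_r=\sum_i r^i\Delta_i$, which acts on $H^i(X)$ as multiplication by $r^i$.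

*Example.* On a curve, $\Delta_2=h$, $\Delta_0=v$, $\Delta_1=\Delta-h-v$, so
$$G_r=v+r(\Delta-h-v)+r^2h=r\Delta+(1-r)v-r(1-r)h. \tag{3}$$

**Definition (effective and dynamical correspondences).** An $n$-cycle is effective if it is a sum of subvarieties with non-negative coefficients; we allow real ones. A dynamical correspondence is an effective $n$-cycle on $X\times X$ each of whose irreducible components projects surjectively onto both factors.

*Example.* The diagonal, the graph of a surjective morphism, and the closure of the graph of a dominant rational self-map are dynamical. On a curve, $h=\{pt\}\times X$ is effective and not dynamical.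

**Definition (degrees).** Fix a norm $\|\cdot\|$ on $R$. For $H$ ample on $X\times X$ put $\deg_H(Z)=Z\cdot H^n$. For $A,B$ ample on $X$, the divisor $p_1^*A+p_2^*B$ is called a product polarization. Put
$$\delta_k(v)=v\cdot p_1^*A^{n-k}\cdot p_2^*B^k\quad(0\le k\le n),\qquad\text{so}\qquad \deg_{p_1^*A+p_2^*B}(v)=\sum_k\binom nk\delta_k(v). \tag{4}$$
Since $p_1^*A$ and $p_2^*B$ are nef, $\delta_k\ge0$ on effective cycles.

*Example.* On a curve with $A=B=pt$ we get $\delta_0(f)=f\cdot h$ and $\delta_1(f)=f\cdot v$. So a finite map $g$ has $\delta_0(\Gamma_g)=1$ and $\delta_1(\Gamma_g)=\deg g$. Not every ample divisor is a product polarization numerically: in Section 5 we meet the ample divisor $2\Delta+(4g-3)v$ for $g\ge2$, and $\Delta\notin\langle h,v\rangle$.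

## 2. The inequality in question

Scaling $H^i$ by $r^i$ looks like what a "map of degree $r$" would do. The problem, from Fei Hu, Tuyen Trung Truong, Junyi Xie, "Tate's question, Standard conjecture D, semisimplicity and Dynamical degree comparison conjecture", arXiv:2503.09432 (2025), asks whether $G_r\circ f$ behaves like an effective cycle as far as size is concerned.

**Conjecture $G_r$.** For any $r\in\mathbf Q_{>0}$, $G_r$ is algebraic, represented by a rational algebraic $n$-cycle on $X\times X$. Moreover, there is $C>0$, depending only on $X$, the norm and $H_{X\times X}$, such that for all $r\in\mathbf Q_{>0}$ and all dynamical correspondences $f$ of $X$,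
$$\|G_r\circ f\|\le C\deg(G_r\circ f), \tag{5}$$
where $\deg$ is taken with respect to a fixed ample divisor $H_{X\times X}$ on $X\times X$.

The task is to prove or disprove this for every $X$. The point of (5) is uniformity: one $C$ for all $r$ and all $f$. The answer depends on what "a fixed ample divisor" is allowed to be.

## 3. Projective space, and why the triangle inequality is not enough

Let $X=\mathbf P^n$, $L$ a hyperplane, $a=p_1^*L$, $b=p_2^*L$, $z_k=a^kb^{n-k}$. The $z_k$ form a basis of $R$. Since $z_k^*(L^j)=p_{1*}(a^kb^{n-k+j})$ is $L^k$ if $j=k$ and $0$ otherwise, $z_k=\Delta_{2k}$. Writing $f=\sum c_kz_k$ and intersecting with $a^{n-k}b^k$ gives $c_k=\delta_k(f)$ (with $A=B=L$). Hence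
$$G_r\circ f=\sum_kr^{2k}\delta_k(f)\,z_k .$$
If $f$ is effective, so is $G_r\circ f$. With the norm $\|\sum c_kz_k\|=\sum|c_k|$ and $H=a+b$, we get $\|G_r\circ f\|=\sum_k r^{2k}\delta_k(f)\le\deg_H(G_r\circ f)$. So (5) holds.

The crudest general approach would be $\|G_r\circ f\|\le\sum_ir^i\|\Delta_i\circ f\|\le c\sum_i r^i\|f\|$. This already loses everything on $\mathbf P^1$. Take $f$ the graph of $x\mapsto x^d$, so $f=v+dh$, and $r^2=1/d$ (for $d$ a square). Then $G_r\circ f=v+h$ has degree $2$, while $c\sum_i r^i\|f\|\ge c\|f\|$ grows like $d$. One must know that the component $\Delta_i\circ f$ has the size appropriate to $i$. For odd $i$ there is not even a number $\delta$ in sight to compare with.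

## 4. Effective classes are controlled by their degree; abelian varieties

On $\mathbf P^n$ the inequality held because $G_r\circ f$ was effective. The next lemma shows that effectivity always suffices, for any ample divisor.

**Lemma 1.** Let $Y$ be a smooth projective variety over $\mathbf K$, $H$ ample on $Y$, $\beta\in CH^e(Y)$. There is $C_\beta$ with $|Z\cdot\beta|\le C_\beta\,Z\cdot H^e$ for all effective $e$-cycles $Z$. Consequently, on $X\times X$ with any ample $H$, there is $C_0$ with $\|Z\|\le C_0\deg_H(Z)$ for all effective $n$-cycles $Z$.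

For $e=1$ this is immediate: $NH\pm\beta$ is ample for large $N$, so $|Z\cdot\beta|\le N\,Z\cdot H$. For $e>1$ a class need not be a product of divisors, and Chern classes of globally generated bundles take over.

*Proof.* **Step 1: reduce to monomials in Chern classes of globally generated bundles.** The Chern character $K_0(Y)_{\mathbf Q}\to CH(Y)_{\mathbf Q}$ is an isomorphism (Fulton, *Intersection Theory*, Ex. 15.2.16). So $\beta$ is a $\mathbf Q$-combination of classes $\mathrm{ch}_e(E)$ for finitely many vector bundles $E$. Choose $L=H^{\otimes m}$ very ample such that every $E'=E\otimes L$ is globally generated. Since $\mathrm{ch}(E)=\mathrm{ch}(E')e^{-c_1(L)}$, the class $\mathrm{ch}_e(E)$ is a polynomial in the $c_a(E')$ and $c_1(L)$. Hence $\beta$ is a $\mathbf Q$-combination of monomials $M=\prod_jc_{a_j}(E_j)$ with $\sum a_j=e$, all $a_j\ge1$, and each $E_j$ globally generated. It suffices to treat one $M\neq0$.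

**Step 2: positivity against Schubert classes.** Evaluation of global sections writes $E_j$ as a quotient of a trivial bundle. So $E_j=\varphi_j^*Q_j$ for a map $\varphi_j:Y\to\mathbb G_j$ to a Grassmannian with universal quotient $Q_j$. Put $\varphi=(\varphi_j):Y\to\mathbb G=\prod\mathbb G_j$; the target is homogeneous under a product of general linear groups. Let $\Sigma\subset\mathbb G$ be a product of Schubert varieties of total codimension $e$, and $Z\subset Y$ an $e$-dimensional subvariety. Then
$$Z\cdot\varphi^*[\Sigma]=\varphi_*[Z]\cdot[\Sigma]\ge0 . \tag{6}$$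
Indeed $\varphi_*[Z]$ is effective (or zero). A general translate of $\Sigma$ has the same class and meets the support of $\varphi_*[Z]$ properly, by the dimension part of Kleiman's transversality theorem, valid in every characteristic.

**Step 3: compare $M$ with a product of divisors.** As $M\ne0$, $1\le a_j\le\operatorname{rk}Q_j$ and $\mathbb G_j$ is not a point (otherwise $E_j$ is trivial). For such $a$, $c_a(Q_j)$ is a Schubert class. By Pieri, multiplication by $c_1(Q_j)$ takes Schubert classes to non-negative combinations of Schubert classes, and $c_1(Q_j)c_{a-1}(Q_j)$ contains $c_a(Q_j)$. By induction $c_1(Q_j)^{a_j}=c_{a_j}(Q_j)+(\text{non-negative combination of Schubert classes})$. Multiplying over $j$, $\prod c_1(Q_j)^{a_j}-\prod c_{a_j}(Q_j)$ is a non-negative combination of products of Schubert classes. With (6), applied to this difference and to $\prod c_{a_j}(Q_j)$ itself,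
$$0\le Z\cdot M\le Z\cdot\prod_jc_1(E_j)^{a_j} .$$

**Step 4: replace the divisors by $H$.** Each $c_1(E_j)$ is nef, being the class of the globally generated line bundle $\det E_j$. Choose $N$ with $NH-c_1(E_j)$ nef for all $j$. Replacing the factors one at a time, and using that products of nef classes are non-negative on effective cycles, $Z\cdot\prod c_1(E_j)^{a_j}\le N^eZ\cdot H^e$. Linearity extends the bound to all effective $Z$.

**Step 5: the norm.** On $Y=X\times X$ with $e=n$, take cycles $\beta_1,\dots,\beta_N$ spanning $R$. As the pairing is perfect, $v\mapsto\max_j|v\cdot\beta_j|$ is a norm on $R$, and all norms on $R$ are equivalent. $\square$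

To use the lemma we need to recognize effective compositions. Let $g:X\to X$ be a morphism. In $X^3$, the cycle $p_{23}^*\Gamma_g$ is the image of $j(x,y)=(x,y,g(y))$, and $p_{12}j=\mathrm{id}$, $p_{13}j=1\times g$. So the projection formula gives the first identity below. For the transpose use $j'(x,z)=(x,g(z),z)$, with $p_{12}j'=1\times g$ and $p_{13}j'=\mathrm{id}$:
$$\Gamma_g\circ f=(1\times g)_*f,\qquad {}^t\Gamma_g\circ f=(1\times g)^*f,\qquad f\circ\Gamma_g=(g\times1)^*f. \tag{7}$$
The third is obtained in the same way, from $(x,z)\mapsto(x,g(x),z)$. In particular $\Gamma_g\circ f$ is effective if $f$ is, and so is ${}^t\Gamma_g\circ f$ when $g$ is flat.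

**Abelian varieties.** Let $X$ be abelian. Then $[m]^*=m^i$ on $H^i$ and $[m]_*[m]^*=m^{2n}$. So, by their action on cohomology, $G_a=\Gamma_{[a]}$ and $G_{1/b}=b^{-2n}\,{}^t\Gamma_{[b]}$ for positive integers $a,b$. The map $[b]$ is finite between regular varieties of the same dimension, hence flat. For $f$ effective,
$$G_{a/b}\circ f=b^{-2n}(1\times[a])_*(1\times[b])^*f$$
is effective. By Lemma 1, (5) holds for every ample $H_{X\times X}$.

## 5. Curves of genus at least $2$: a negative degree

The natural hope is that $G_r\circ f$ is numerically effective on every $X$. This fails for curves of genus $g\ge2$, already with $f=\Delta$ and $r=\frac12$, and it takes the literal conjecture down with it. By (3), $G_{1/2}\circ\Delta=G_{1/2}=\frac12\Delta+\frac12v-\frac14h$.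

*$H=2\Delta+(4g-3)v$ is ample.* We use Nakai–Moishezon and (1). First, $H^2=4(2-2g)+4(4g-3)=8g-4>0$ and $H\cdot\Delta=2(2-2g)+4g-3=1$. If $C\ne\Delta$ is an irreducible curve, then $\Delta\cdot C\ge0$ and $v\cdot C\ge0$. If $v\cdot C>0$, then $H\cdot C>0$. If $v\cdot C=0$, then $C$ is a fiber of $p_2$, so $\Delta\cdot C=1$ and again $H\cdot C>0$.

*The degree of $G_{1/2}$.* We have $2\Delta\cdot G_{1/2}=2\bigl[(1-g)+\tfrac12-\tfrac14\bigr]=\tfrac52-2g$ and $(4g-3)\,v\cdot G_{1/2}=(4g-3)\bigl(\tfrac12-\tfrac14\bigr)=g-\tfrac34$. Therefore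
$$\deg_H(G_{1/2}\circ\Delta)=\tfrac74-g<0\qquad(g\ge2). \tag{8}$$
An effective class has non-negative degree, so $G_{1/2}$ is not effective. Since $\Delta$ is a dynamical correspondence, $0\le\|G_{1/2}\|\le C\deg_H(G_{1/2})<0$ is impossible for every $C>0$. So (5) fails for this $H$.

For the product polarization $h+v$, (3) gives $h\cdot G_r=1$ and $v\cdot G_r=r-r(1-r)=r^2$, so the degree of $G_r$ is $1+r^2$. Nothing goes wrong here. The troublesome part of $G_r$ is $r\Delta_1$, and $h\cdot\Delta_1=v\cdot\Delta_1=0$: product polarizations do not see it.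

## 6. The theorems

**Theorem 1 (Conjecture $G_r$ holds for every $X$, with product polarizations).** Let $X$ be any smooth projective variety over $\mathbf K$, and let $H_{X\times X}=p_1^*A+p_2^*B$ with $A,B$ ample on $X$. Then each $G_r$ is algebraic, and there is $C>0$ with
$$\|G_r\circ f\|\le C\deg(G_r\circ f)$$
for all real $r>0$ and all effective $n$-cycles $f$ on $X\times X$, in particular for all $r\in\mathbf Q_{>0}$ and all dynamical correspondences.

(For $r\in\mathbf Q_{>0}$, $G_r$ is a rational cycle; for real $r$ it is a class in $R$.)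

**Theorem 2 (dependence on the ample divisor).**

(a) If "fixed ample divisor on $X\times X$" is read as an arbitrary ample divisor, the statement is false in general. Let $X$ be a curve of genus $g\ge2$ and $v=X\times\{pt\}$. Then $H=2\Delta+(4g-3)v$ is ample, but $\deg_H(G_{1/2}\circ\Delta)=\frac74-g<0$.

(b) The inequality (5) holds for every ample $H_{X\times X}$ if $H^1(X)=0$ or if $X$ is an abelian variety. Hence for curves it holds for every ample $H_{X\times X}$ iff $g\le1$.

(c) For any $X$ and any ample $H$ on $X\times X$, put $A=H|_{X\times pt}$, $B=H|_{pt\times X}$, $H'=p_1^*A+p_2^*B$. Then $\|G_r\circ f\|\le C\deg_{H'}(G_r\circ f)$ for all $r>0$ and all effective $f$. The inequality for $H$ itself holds iff there is $c>0$ with $\deg_H(G_r\circ f)\ge c\deg_{H'}(G_r\circ f)$ for all $r\in\mathbf Q_{>0}$ and all dynamical $f$.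

(d) For any $X$ and any ample $H$ there are $L,C>1$ such that every interval $[\rho,L\rho]$, $\rho>0$, contains a rational $r$ with $\|G_r\circ f\|\le C\deg_H(G_r\circ f)$ for all effective $f$.

So the conjecture is true for every $X$ when $H_{X\times X}$ is a product polarization, and false when it is read literally, for an arbitrary ample divisor on $X\times X$.

**Theorem 3 (sharp form).** With $A,B$ as in Theorem 1 and $\delta_k$ as in (4), there is $C\ge1$ with
$$C^{-1}\sum_kr^{2k}\delta_k(f)\le\sum_ir^i\|\Delta_i\circ f\|\le C\sum_kr^{2k}\delta_k(f) \tag{9}$$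
for all $r>0$ and all effective $f$. If $f$ is an irreducible dynamical correspondence, then
$$C^{-1}\delta_k(f)\le\|\Delta_{2k}\circ f\|\le C\delta_k(f),\qquad \|\Delta_{2k+1}\circ f\|\le C\sqrt{\delta_k(f)\,\delta_{k+1}(f)} . \tag{10}$$
If $H^{2k+1}(X)\ne0$, the last bound is attained up to a constant by the powers of Frobenius.

**Corollary 4.** Let $f:X\to X$ be a surjective morphism, $\tau:\overline{\mathbf Q}_\ell\to\mathbf C$ a field embedding, $\rho_i$ the spectral radius of $f^*$ on $H^i(X)$ via $\tau$, and $\lambda_k=\limsup_m\delta_k(\Gamma_{f^m})^{1/m}$. Then $\rho_{2k}=\lambda_k$ and $\rho_{2k+1}\le\sqrt{\lambda_k\lambda_{k+1}}$. If $f^*A\equiv dA$ with $A$ ample, all eigenvalues of $f^*$ on $H^i$ have absolute value $d^{i/2}$. (This is known; see J. Xie, *Numerical spectrums control cohomological spectrum*.)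

## 7. Frobenius is $G_{\sqrt q}$ up to a bounded twist

We know how to bound effective cycles, but $G_r\circ f$ is not effective. There is, however, an honest morphism whose action on $H^i$ has the right size $q^{i/2}$: the $q$-Frobenius $F$. The plan is to show that $\Gamma_F$ and $G_{\sqrt q}$ differ, as operators on $R$, by an operator $U$ all of whose powers are bounded. Then $G_{q^{m/2}}\circ f$ has the same size as an effective cycle. Moreover, for a product polarization it has exactly the same degree, because the classes $B^k$ are multiplied by $q^k$ by both $F^*$ and $G_{\sqrt q}^*$.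

*Example.* Let $X$ be an ordinary elliptic curve over $\mathbf F_q$, base-changed to $\mathbf K$. By the textbook description of divisors on $X\times X$, $R=\mathbf Rv\oplus\mathbf Rh\oplus R_1$ with $R_1\cong\operatorname{End}(X)\otimes\mathbf R\cong\mathbf C$ via $\phi\mapsto\Delta_1\circ\Gamma_\phi$. Since $\Gamma_F\circ\Gamma_\phi=\Gamma_{F\phi}$, left composition with $\Gamma_F$ is multiplication on $R_1\cong\mathbf C$ by the complex number $\pi$ corresponding to $F$, with $|\pi|=\sqrt q$. Composition with $G_{\sqrt q}$ is multiplication by $\sqrt q$. The discrepancy is the rotation $\pi/\sqrt q$.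

**Step 1: set-up.** We choose a field of definition and define Frobenius powers of all integer exponents. Every subvariety or divisor over $\mathbf K$ is defined over a finite field. Given $A,B$ ample on $X$, choose $q$, *a square*, such that $X=X_0\otimes_{\mathbf F_q}\mathbf K$, $A,B$ are defined over $\mathbf F_q$, and $R$ is spanned by classes of finitely many subvarieties $Z$ of $X\times X$ defined over $\mathbf F_q$. Call these the *spanning* $Z$.

Let $F:X\to X$ be the $\mathbf K$-linear $q$-Frobenius. It is finite, flat (as $X$ is regular), of degree $q^n$, with $F^*A\sim qA$ and $F^*B\sim qB$. On cohomology $F_*F^*=q^n$, so $F^*$ is injective, hence invertible, and therefore $F^*F_*=q^n$ too. Put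
$$F_m=\Gamma_{F^m}\ (m\ge0),\qquad F_m=q^{-n|m|}\;{}^t\Gamma_{F^{|m|}}\ (m<0).$$
Since $({}^t\Gamma_F)^*=F_*=q^n(F^*)^{-1}$, $F_m$ acts on $H^*(X)$ as $(F^*)^m$ for all $m\in\mathbf Z$. By (7) and flatness of $F$:
$$f\text{ effective}\ \Longrightarrow\ F_m\circ f\text{ effective for all }m\in\mathbf Z. \tag{11}$$
No field of definition of $f$ is involved. This matters, because the $f$ in (5) are not all defined over one finite field.

**Step 2: effect on the numbers $\delta_k$.** This is where product polarizations enter. By the projection formula $\delta_k(v)=\int_XA^{n-k}\cdot v^*(B^k)$. Since $(G_r\circ v)^*=v^*G_r^*$ with $G_r^*\mathrm{cl}(B^k)=r^{2k}\mathrm{cl}(B^k)$, and $(F^*)^m\mathrm{cl}(B^k)=q^{mk}\mathrm{cl}(B^k)$,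
$$\delta_k(G_r\circ v)=r^{2k}\delta_k(v),\qquad\delta_k(F_m\circ v)=q^{mk}\delta_k(v). \tag{12}$$
(The first formula presupposes $G_r\in R$, which is shown in Step 4 without using (12).)

**Step 3: $\Gamma_F$ commutes with the spanning cycles.** This will feed the trace argument of Lemma 2. For a spanning $Z$, $F\times F$ is the $q$-Frobenius of $X\times X$. So it maps $Z$ to itself and restricts to the $q$-Frobenius of $Z$, of degree $q^n$ since $\dim Z=n$. Hence $(F\times1)_*(1\times F)_*Z=q^nZ$. Apply $(F\times1)^*$. By Künneth and $F^*F_*=q^n$, $(F\times1)^*(F\times1)_*=q^n$ on $H^*(X\times X)$. So $(1\times F)_*Z=(F\times1)^*Z$ in cohomology. By (7) this says $\Gamma_F\circ Z=Z\circ\Gamma_F$ in cohomology, that is,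
$$F^*Z^*=Z^*F^*\quad\text{on }H^*(X). \tag{13}$$

**Step 4: $\Delta_i$ and $G_r$ are algebraic.** We recall **Deligne's theorem** (Weil I): for $X_0/\mathbf F_q$ smooth projective, $P_i(T)=\det(T-F^*\mid H^i)$ lies in $\mathbf Z[T]$ and all its complex roots have absolute value $q^{i/2}$. So the $P_i$ are pairwise coprime in $\mathbf Q[T]$. Choose $e_i\in\mathbf Q[T]$ with $e_i\equiv1\bmod P_i$ and $e_i\equiv0\bmod P_j$ for $j\ne i$. By Cayley–Hamilton $P_j(F^*)=0$ on $H^j$, so $e_i(F^*)$ is the identity on $H^i$ and zero on the other $H^j$. Thus $e_i(\Gamma_F)$, with powers $\Gamma_F^{\circ m}=\Gamma_{F^m}$, is a rational cycle representing $\Delta_i$. So the $\Delta_i$ are algebraic, and so is $G_r=\sum r^i\Delta_i$ for $r\in\mathbf Q_{>0}$ (Katz–Messing). For real $r$, $G_r\in R$. In $R$ the $\Delta_i$ are orthogonal idempotents with sum the identity $\Delta$, hence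
$$R=\bigoplus_iR_i,\qquad R_i=\Delta_i\circ R,\qquad G_r\circ{}\text{ acts on }R_i\text{ as }r^i. \tag{14}$$

**Step 5: left composition with $\Gamma_F$ is diagonalizable on $R_i$.** Deligne's theorem controls absolute values of eigenvalues, but a Jordan block would make normalized powers grow, as in $\begin{pmatrix}1&1\\0&1\end{pmatrix}^m=\begin{pmatrix}1&m\\0&1\end{pmatrix}$. No semisimplicity of $F^*$ on $H^i$ is assumed. On $R$, numerical equivalence kills the nilpotent part.

**Lemma 2.** Let $h_i\in\mathbf Q[T]$ be the squarefree part of $P_i$. Then $h_i(\Gamma_F)\circ\Delta_i=0$ in $R$. Hence left multiplication $\lambda_F:v\mapsto\Gamma_F\circ v$ on $R_i\otimes\mathbf C$ is diagonalizable with all eigenvalues of absolute value $q^{i/2}$.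

*Proof.* Let $a=h_i(\Gamma_F)\circ\Delta_i$. Then $a^*$ is $0$ on $H^j$ for $j\ne i$. On $H^i$ it is $h_i(F^*)$, which is nilpotent because $P_i$ divides a power of $h_i$. Moreover $a^*=(h_ie_i)(F^*)$ is a polynomial in $F^*$. So by (13) it commutes with $Z^*$ for each spanning $Z$, and $a^*Z^*$ is nilpotent. By (2),
$$a\cdot{}^tZ=\sum_j(-1)^j\operatorname{tr}(a^*Z^*\mid H^j)=0.$$
The ${}^tZ$ span $R$, since transposition is an automorphism of $R$. The pairing is perfect, so $a=0$ in $R$. For $v=\Delta_i\circ v\in R_i$ this gives $h_i(\lambda_F)v=h_i(\Gamma_F)\circ\Delta_i\circ v=0$. As $h_i$ has simple roots, all of absolute value $q^{i/2}$ by Deligne, the claim follows. $\square$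

**Step 6: the twist $U$.** Here we compare $F_m$ with $G_{q^{m/2}}$. The classes $\Gamma_F$ and $\Delta_i$ commute, so $\lambda_F$ preserves each $R_i$. Let $U\in GL(R)$ be $q^{-i/2}\lambda_F$ on $R_i$. It is diagonalizable over $\mathbf C$ with eigenvalues of modulus $1$, so there is $C_1$ with
$$\|U^mv\|\le C_1\|v\|\qquad(m\in\mathbf Z,\ v\in R). \tag{15}$$
Since $F_{-m}\circ F_m=\Delta$ by the action on cohomology, $F_m\circ v=\lambda_F^mv$ for all $m\in\mathbf Z$. On $R_i$, $\lambda_F^m=q^{mi/2}U^m$. So
$$F_m\circ v=U^m(G_{q^{m/2}}\circ v),\qquad G_{q^{m/2}}\circ v=U^{-m}(F_m\circ v). \tag{16}$$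

## 8. Proof of Theorem 1

Algebraicity is Step 4. Let $f$ be effective and $r>0$.

**Step 1: move $r$ to a power of $\sqrt q$.** We do this in order to use (16). Choose $m\in\mathbf Z$ with $q^{m/2}\le r<q^{(m+1)/2}$, and put $s=rq^{-m/2}\in[1,\sqrt q\,)$. By compactness there is $C_2$ with $\|G_s\circ v\|\le C_2\|v\|$ for all $s\in[1,\sqrt q\,]$ and $v\in R$.

**Step 2: bound the norm by the degree of an effective cycle.** By (16), (15), then (11) and Lemma 1,
$$\|G_r\circ f\|=\|G_s\circ G_{q^{m/2}}\circ f\|\le C_2\|U^{-m}(F_m\circ f)\|\le C_1C_2\|F_m\circ f\|\le C_0C_1C_2\deg(F_m\circ f).$$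

**Step 3: compare the two degrees.** The twist is invisible to the degree, by (12) and (4). Since $\delta_k(f)\ge0$ and $q^m\le r^2$,
$$\deg(F_m\circ f)=\sum_k\binom nkq^{mk}\delta_k(f)\le\sum_k\binom nkr^{2k}\delta_k(f)=\deg(G_r\circ f).$$
So $C=C_0C_1C_2$ works. After fixing $q$ it depends only on $X$, $\|\cdot\|$, $A$, $B$. $\blacksquare$

The only place where the shape of $H_{X\times X}$ mattered is Step 3. For a general $H$, the functional $\deg_H$ can be nonzero on $R_i$ with $i$ odd, where $U$ acts, and (8) shows that this can be fatal.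

## 9. Proof of Theorem 2: other ample divisors

**(a)** This is Section 5.

**(b)** Suppose $H^1(X)=0$. Künneth gives $H^2(X\times X)=p_1^*H^2(X)\oplus p_2^*H^2(X)$. For $H$ ample write $\mathrm{cl}(H)=p_1^*\alpha+p_2^*\beta$. Restricting to $X\times pt$ and $pt\times X$ gives $\alpha=\mathrm{cl}(A)$, $\beta=\mathrm{cl}(B)$ with $A=H|_{X\times pt}$ and $B=H|_{pt\times X}$, which are ample. So $H$ is homologically, hence numerically, equivalent to $p_1^*A+p_2^*B$. The two degree functions agree, and Theorem 1 applies. Abelian varieties were treated in Section 4. For curves: $g=0$ has $H^1=0$, $g=1$ is abelian, and $g\ge2$ is (a).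

**(c)** $A$ and $B$ are restrictions of an ample divisor, hence ample, so the first claim is Theorem 1. If (5) holds for $H$ with constant $C$, then $\deg_H(G_r\circ f)\ge C^{-1}\|G_r\circ f\|\ge c\deg_{H'}(G_r\circ f)$ for some $c>0$, because the linear functional $\deg_{H'}$ is bounded on $R$. Conversely, if $\deg_H(G_r\circ f)\ge c\deg_{H'}(G_r\circ f)$, the first claim gives $\|G_r\circ f\|\le C\deg_{H'}(G_r\circ f)\le (C/c)\deg_H(G_r\circ f)$.

**(d)** The idea is to use only those $m$ for which the twist $U^{-m}$ is close to the identity, and to show that they recur with bounded gaps. Keep $q$, $U$, $C_1$ from Section 7 (for some choice of $A,B$), and let $C_0$ be as in Lemma 1 for $H$. Let $C_3>0$ satisfy $|\deg_Hv|\le C_3\|v\|$, put $\eta=1/(2C_0C_3)$, and let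
$$S=\{m\in\mathbf Z:\|U^{-m}-1\|_{op}\le\eta\}.$$

**Step 1: the inequality for $r=q^{m/2}$, $m\in S$.** Let $f$ be effective and $w=F_m\circ f$, which is effective, so $\|w\|\le C_0\deg_Hw$. By (16),
$$\deg_H(G_{q^{m/2}}\circ f)=\deg_H(U^{-m}w)\ge\deg_Hw-C_3\eta\|w\|\ge\tfrac12\deg_Hw\ge\tfrac1{2C_0}\|w\|\ge\tfrac1{2C_0C_1}\|G_{q^{m/2}}\circ f\| .$$

**Step 2: $S$ has bounded gaps.** By (15) the closure $T$ of $\{U^m\}_{m\in\mathbf Z}$ in $GL(R)$ is a compact group. Let $W=\{g\in T:\|g^{-1}-1\|_{op}<\eta\}$, an open neighborhood of $1$. The open sets $U^jW$, $j\in\mathbf Z$, cover $T$: for $t\in T$, the neighborhood $tW^{-1}$ of $t$ contains some $U^j$, and then $t\in U^jW$. So finitely many $j\in J$ suffice; let $M=\max_{j\in J}|j|$. For $k\in\mathbf Z$ we have $U^k\in U^jW$ for some $j\in J$, so $U^{k-j}\in W$ and $k-j\in S$. Thus $S$ meets $[k-M,k+M]$ for every $k$.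

**Step 3: intervals.** Given $\rho>0$, let $k$ be the integer with $\rho\le q^{(k-M)/2}<\rho\sqrt q$, and pick $m\in S\cap[k-M,k+M]$. Then $\rho\le q^{m/2}\le q^{(k+M)/2}\le L\rho$ with $L=q^{M+1/2}$. As $q$ is a square, $q^{m/2}\in\mathbf Q$. Take any $C>1$ with $C\ge2C_0C_1$. $\blacksquare$

## 10. Proof of Theorem 3: the size of each component $\Delta_i\circ f$

**Step 1: the two-sided estimate (9).** Since $R=\bigoplus R_i$, $\|v\|$ is equivalent to $\sum_i\|\Delta_i\circ v\|$. Applied to $v=G_r\circ f$, this shows that $\sum_ir^i\|\Delta_i\circ f\|$ is equivalent to $\|G_r\circ f\|$, uniformly in $r$ and $f$. By Theorem 1, $\|G_r\circ f\|\le C\sum_k\binom nkr^{2k}\delta_k(f)\le 2^nC\sum_kr^{2k}\delta_k(f)$, which is the upper bound.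

For the lower bound, let $v\in R_i$. By (12), $r^i\delta_k(v)=\delta_k(G_r\circ v)=r^{2k}\delta_k(v)$ for all $r>0$, so $\delta_k(v)=0$ unless $i=2k$. Hence
$$\delta_k(f)=\delta_k(\Delta_{2k}\circ f)\le C\|\Delta_{2k}\circ f\|, \tag{17}$$
and $\sum_kr^{2k}\delta_k(f)\le C\sum_ir^i\|\Delta_i\circ f\|$. Note that (17) is also the left half of (10).

Now let $f$ be irreducible and dynamical. Everything in (10) is homogeneous in $f$, so let $f=[Z]$. Write $\delta_k=\delta_k(f)$ and put $\alpha=p_1^*A|_Z$, $\beta=p_2^*B|_Z$, which are nef, so $\delta_k=(\alpha^{n-k}\beta^k)_Z$. As $Z\to X$ is generically finite on both sides, $\delta_0,\delta_n>0$.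

**Step 2: all $\delta_k>0$ and $k\mapsto\delta_k$ is log-concave.** This allows us to pick a good $r$ in Step 3. Let $1\le k\le n-1$. First replace $\alpha,\beta$ by $\alpha+\epsilon h$, $\beta+\epsilon h$ with $h$ ample on $Z$ and $\epsilon>0$ rational. These are ample $\mathbf Q$-classes, and we keep the names $\alpha,\beta,\delta_k$. Choose $N$ with $N\alpha,N\beta$ very ample. Cut $Z$ by general members of $|N\alpha|$ ($n-k-1$ times) and of $|N\beta|$ ($k-1$ times), taking reduced structures. By Bertini (irreducibility, valid in all characteristics) we get an irreducible surface $S$ and an integer $\mu\ge1$ with $N^{n-2}\alpha^{n-k-1}\beta^{k-1}\cap[Z]=\mu[S]$. So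
$$N^{n-2}(\delta_{k-1},\delta_k,\delta_{k+1})=\mu\,(\alpha^2,\alpha\beta,\beta^2)_S .$$
Pull back to a resolution of $S$; the three numbers do not change. There $\alpha^2>0$ and $\beta-\frac{\alpha\beta}{\alpha^2}\alpha$ is orthogonal to $\alpha$. So by the Hodge index theorem its square $\beta^2-\frac{(\alpha\beta)^2}{\alpha^2}$ is $\le0$. Hence $\delta_k^2\ge\delta_{k-1}\delta_{k+1}$. For the perturbed ample classes all $\delta_k>0$, so $k\mapsto\log\delta_k$ is concave and $\delta_k^n\ge\delta_0^{n-k}\delta_n^k$. Let $\epsilon\to0$: both inequalities persist for the original numbers. Since $\delta_0,\delta_n>0$, the second shows all $\delta_k>0$. Then the first is log-concavity, i.e. $\delta_{k-1}/\delta_k\le\delta_k/\delta_{k+1}$.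

**Step 3: optimize over $r$.** By (9), for every $s=r^2>0$,
$$\|\Delta_i\circ f\|\le C\sum_js^{j-i/2}\delta_j. \tag{18}$$

*Case $i=2k$.* Choose $s>0$ with $\delta_{k-1}/\delta_k\le s\le\delta_k/\delta_{k+1}$, omitting a missing condition if $k=0$ or $k=n$; this is possible by log-concavity. For $j\ge k$, $s^{j+1}\delta_{j+1}/(s^j\delta_j)=s\,\delta_{j+1}/\delta_j\le s\,\delta_{k+1}/\delta_k\le1$. For $j<k$, $s^j\delta_j/(s^{j+1}\delta_{j+1})=s^{-1}\delta_j/\delta_{j+1}\le s^{-1}\delta_{k-1}/\delta_k\le1$. So $s^j\delta_j$ is maximal at $j=k$, i.e. $s^{j-k}\delta_j\le\delta_k$ for all $j$, and (18) gives $\|\Delta_{2k}\circ f\|\le C(n+1)\delta_k$.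

*Case $i=2k+1$.* Choose $s=\delta_k/\delta_{k+1}$. This $s$ satisfies the conditions of the previous case for $k$, so $s^j\delta_j$ is maximal at $j=k$ (and at $j=k+1$, where it has the same value). So $s^{j-k-1/2}\delta_j\le s^{-1/2}\delta_k=\sqrt{\delta_k\delta_{k+1}}$, and $\|\Delta_{2k+1}\circ f\|\le C(n+1)\sqrt{\delta_k\delta_{k+1}}$.

**Step 4: sharpness for odd $i=2k+1$ with $H^i\ne0$.** We test Frobenius powers, $m\ge0$. By (2), $\Delta_i\cdot{}^t\Delta_i=(-1)^i\dim H^i\ne0$, so $\Delta_i\ne0$ in $R$. By (16) and (15),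
$$\|\Delta_i\circ\Gamma_{F^m}\|=\|\Gamma_{F^m}\circ\Delta_i\|=q^{mi/2}\|U^m\Delta_i\|\ge C_1^{-1}q^{mi/2}\|\Delta_i\|,$$
while by (12) $\sqrt{\delta_k\delta_{k+1}}(\Gamma_{F^m})=q^{m(2k+1)/2}\sqrt{\delta_k\delta_{k+1}}(\Delta)=q^{mi/2}\sqrt{\delta_k\delta_{k+1}}(\Delta)$. The two sides are comparable, uniformly in $m$. $\blacksquare$

## 11. Proof of Corollary 4: eigenvalues of surjective endomorphisms

**Step 1: upper bounds for $\rho_i$, via traces.** The graphs $\Gamma_{f^m}$ are irreducible dynamical correspondences. By (2),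
$$(\Delta_i\circ\Gamma_{f^m})\cdot{}^t\Delta_i=(-1)^i\operatorname{tr}((f^m)^*\mid H^i).$$
So this trace is rational, since $\Delta_i$ is a rational cycle, and its absolute value is at most $C\|\Delta_i\circ\Gamma_{f^m}\|$. Let $\mu_j$ be the eigenvalues of $f^*$ on $H^i$ via $\tau$, with multiplicity. Then
$$\limsup_m\Bigl|\sum_j\mu_j^m\Bigr|^{1/m}=\max_j|\mu_j| .$$
Indeed $\sum_m\bigl(\sum_j\mu_j^m\bigr)t^m=\sum_j\frac1{1-\mu_jt}$ has a pole at $1/\mu_j$ for each $\mu_j\ne0$; multiplicities are positive, so nothing cancels. Hence its radius of convergence is $1/\max_j|\mu_j|$. (If $H^i=0$ or all $\mu_j=0$, both sides are $0$.) With (10), $\rho_{2k}\le\limsup_m(C\delta_k(\Gamma_{f^m}))^{1/m}=\lambda_k$, and similarly $\rho_{2k+1}\le\sqrt{\lambda_k\lambda_{k+1}}$.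

**Step 2: the reverse inequality in even degree.** The rational number $\delta_k(\Gamma_{f^m})=\int A^{n-k}\cdot(f^m)^*B^k$ is a matrix coefficient of $(f^*)^m$ on $H^{2k}$. So $\lambda_k\le\rho_{2k}$, and therefore $\rho_{2k}=\lambda_k$.

**Step 3: the polarized case.** Let $f^*A\equiv dA$ and take $B=A$. Then $\delta_k(\Gamma_{f^m})=d^{mk}A^n$, so $\lambda_k=d^k$, and all eigenvalues on $H^i$ have absolute value $\le d^{i/2}$ by Step 1. Also $\deg f\cdot A^n=(f^*A)^n=d^nA^n$, so $\deg f=d^n$ and $\int f^*x\cup f^*y=d^n\int x\cup y$. In particular $f^*$ is invertible, and by Poincaré duality $\mu\mapsto d^n/\mu$ maps eigenvalues on $H^i$ to eigenvalues on $H^{2n-i}$. Thus $|d^n/\mu|\le d^{n-i/2}$, i.e. $|\mu|\ge d^{i/2}$. Hence $|\mu|=d^{i/2}$. $\blacksquare$
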